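# Deciding the intuitionistic temporal logic of continuous maps

## 1. A decidable logic of continuous maps

**Theorem 1.** (A) A formula $\varphi$ of $\mathcal L^I$ is not in $\mathsf{ITL}^{\mathsf c}$ if and only if $\varphi$ is falsified in some finite quasimodel (Definition 5 below), a finite object whose defining conditions can be checked mechanically. (B) $\mathsf{ITL}^{\mathsf c}$ is decidable.

Let us unpack the words. A *dynamical system* is a triple $(X,\mathcal T,f)$ where $(X,\mathcal T)$ is a topological space and $f\colon X\to X$ is continuous. There is no metric and no separation axiom, and $f$ need not be open. We write $A^\circ$ for the interior of $A$ and $\mathrm{cl}\,A$ for its closure. A *neighbourhood* of $x$ is a set that contains an open set containing $x$. So $x\in\mathrm{cl}\,A$ iff every neighbourhood of $x$ meets $A$.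

The language $\mathcal L^I$ is built from countably many atoms $p$ and $\bot$ with $\wedge,\vee,\Rightarrow$ and the unary modalities ${\circ}$ (next), $\Diamond$ (eventually), $\Box$ (henceforth), $\forall,\exists$ (universal modalities). Formulas are interpreted as *open* sets. An *intuitionistic valuation* chooses an open set $[\![p]\!]$ for each atom, and then
$$[\![\bot]\!]=\varnothing,\qquad [\![\varphi\wedge\psi]\!]=[\![\varphi]\!]\cap[\![\psi]\!],\qquad [\![\varphi\vee\psi]\!]=[\![\varphi]\!]\cup[\![\psi]\!],$$
$$[\![\varphi\Rightarrow\psi]\!]=\big((X\setminus[\![\varphi]\!])\cup[\![\psi]\!]\big)^\circ,\qquad [\![{\circ}\varphi]\!]=f^{-1}[\![\varphi]\!],$$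
$$[\![\Diamond\varphi]\!]=\bigcup_{n<\omega}f^{-n}[\![\varphi]\!],\qquad [\![\Box\varphi]\!]=\Big(\bigcap_{n<\omega}f^{-n}[\![\varphi]\!]\Big)^\circ,$$
while $[\![\forall\varphi]\!]$ is $X$ if $[\![\varphi]\!]=X$ and $\varnothing$ otherwise, and $[\![\exists\varphi]\!]$ is $X$ if $[\![\varphi]\!]\ne\varnothing$ and $\varnothing$ otherwise. Continuity of $f$ keeps ${\circ}\varphi$ and $\Diamond\varphi$ open. The interior has to be taken by hand for $\Rightarrow$ and $\Box$.

A formula is *valid* on a system if $[\![\varphi]\!]=X$ for every valuation, and $\mathsf{ITL}^{\mathsf c}$ is the set of formulas valid on every dynamical system. The problem whether it is decidable comes from David Fernández-Duque, "The intuitionistic temporal logic of dynamical systems", arXiv:1611.06929 (2016).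

We take the following as known. First, $\mathsf{ITL}^{\mathsf c}$ is computably enumerable. Second, $\mathsf{ITL}^{\mathsf c}$ is also the set of formulas valid on every system based on $\mathbb Q$ with the usual topology and an arbitrary continuous $f$. Third, $\mathsf{ITL}^{\mathsf c}$ embeds via the Gödel–Tarski translation into the classical dynamic topological logic $\mathsf{DTL}$, which is undecidable. The embedding gives no algorithm, since its target is undecidable.

**Part (A) implies part (B).** By (A) the formulas outside $\mathsf{ITL}^{\mathsf c}$ are computably enumerable: list all finite quasimodels and output what they falsify. The formulas in $\mathsf{ITL}^{\mathsf c}$ are computably enumerable by the known fact. To decide $\varphi$, run both enumerations in parallel until $\varphi$ appears. $\square$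

The argument gives no computable bound on the size of a quasimodel, and none is claimed. From now on we work on (A).

## 2. The formula $\Box p\Rightarrow{\circ}\Box p$ and finite spaces

The first thing to try is to falsify every non-theorem on a *finite* dynamical system. One simple formula shows that this cannot work.

**Example 2.** On $X=\mathbb R$ let $f(x)=\max(2x,0)$ and $[\![p]\!]=(-\infty,1)$. If $x\le0$ then $f^n(x)=0$ for $n\ge1$, so the orbit stays in $[\![p]\!]$. If $x>0$ then $f^n(x)=2^nx$, which leaves $[\![p]\!]$. Hence $\bigcap_nf^{-n}[\![p]\!]=(-\infty,0]$ and $[\![\Box p]\!]=(-\infty,0)$. As $f$ takes no negative values, $[\![{\circ}\Box p]\!]=f^{-1}(-\infty,0)=\varnothing$. Therefore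
$$[\![\Box p\Rightarrow{\circ}\Box p]\!]=\big([0,\infty)\big)^\circ=(0,\infty)\ne X .$$
So $\Box p\Rightarrow{\circ}\Box p\notin\mathsf{ITL}^{\mathsf c}$.

**Remark 3.** The formula $\Box p\Rightarrow{\circ}\Box p$ is valid on every *finite* dynamical system. Put $E=\bigcap_nf^{-n}[\![p]\!]$. In a finite space only finitely many distinct open sets are intersected, so $E$ is open and $[\![\Box p]\!]=E$. Clearly $f(E)\subseteq E$, so $E\subseteq f^{-1}(E)=[\![{\circ}\Box p]\!]$, and the implication has value $X$.

So finite systems cannot witness all non-theorems. Example 2 shows what has to be kept. The point $0$ satisfies $p$ along its entire orbit, yet $0\notin[\![\Box p]\!]$, because points arbitrarily near $0$ have orbits that leave $[\![p]\!]$, later and later. A finite certificate must record two different things: whether $\Box p$ is true at a point, and whether $p$ survives along the orbit *of the point itself*. It must also be nondeterministic, so that "later and later" can be folded into a finite graph.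

## 3. Types, steps and quasimodels

Fix $\varphi$. Let $\Sigma$ be the finite set of its subformulas, $\Sigma_\Box=\{\chi:\Box\chi\in\Sigma\}$ and $m=|\Sigma_\Box|$. Note that $\Sigma_\Box\subseteq\Sigma$.

**Definition 4.** A *type* is a set $\Phi\subseteq\Sigma$ such that $\bot\notin\Phi$; for $\alpha\wedge\beta\in\Sigma$, $\alpha\wedge\beta\in\Phi$ iff $\alpha,\beta\in\Phi$; for $\alpha\vee\beta\in\Sigma$, $\alpha\vee\beta\in\Phi$ iff $\alpha\in\Phi$ or $\beta\in\Phi$; and if $\alpha\Rightarrow\beta$ and $\alpha$ are in $\Phi$, then $\beta\in\Phi$. For types $\Phi,\Phi'$ and $A,A'\subseteq\Sigma_\Box$ we call $(\Phi,A)\to(\Phi',A')$ a *step* if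

* for ${\circ}\psi\in\Sigma$: ${\circ}\psi\in\Phi$ iff $\psi\in\Phi'$;
* for $\Diamond\psi\in\Sigma$: $\Diamond\psi\in\Phi$ iff ($\psi\in\Phi$ or $\Diamond\psi\in\Phi'$);
* $A=A'\cup(\Sigma_\Box\setminus\Phi)$.

Read $\Phi$ as the formulas true at a point, and $\chi\in A$ as "$\chi$ fails somewhere on the orbit of the point itself". The third clause then says: $\chi$ fails on my orbit iff it fails now or on the orbit of my successor. There is no clause for $\Box\chi$, which reflects Example 2.

**Definition 5.** A *quasimodel* is $(W,\le,\ell,A,S)$ with $W\neq\varnothing$ finite, $\le$ a preorder on $W$, $\ell(w)$ a type and $A(w)\subseteq\Sigma_\Box$ for each $w$, and $S\subseteq W\times W$, such that: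

1. $w\le v$ implies $\ell(w)\subseteq\ell(v)$.
2. If $\alpha\Rightarrow\beta\in\Sigma\setminus\ell(w)$, there is $v\ge w$ with $\alpha\in\ell(v)$ and $\beta\notin\ell(v)$.
3. For $\chi\in\Sigma_\Box$: $\Box\chi\in\ell(w)$ iff $\chi\notin A(v)$ for all $v\ge w$.
4. $S$ is serial (each $w$ has some $v$ with $wSv$), and $wSv$ implies that $(\ell(w),A(w))\to(\ell(v),A(v))$ is a step.
5. If $wSw'$ and $w\le v$, there is $v'\ge w'$ with $vSv'$.
6. If $\Diamond\psi\in\ell(w)$, some finite $S$-path (possibly of length $0$) leads from $w$ to some $u$ with $\psi\in\ell(u)$.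
7. If $\chi\in A(w)$, some finite $S$-path (possibly of length $0$) leads from $w$ to some $u$ with $\chi\notin\ell(u)$.
8. For $\forall\psi\in\Sigma$ and every $w$: $\forall\psi\in\ell(w)$ iff $\psi\in\ell(v)$ for all $v\in W$. For $\exists\psi\in\Sigma$ and every $w$: $\exists\psi\in\ell(w)$ iff $\psi\in\ell(v)$ for some $v\in W$.

It *falsifies* $\varphi$ if $\varphi\notin\ell(w)$ for some $w$.

All conditions are finite checks; 6 and 7 are reachability in a finite graph. Read $w\le v$ as "points of kind $v$ occur arbitrarily near a point of kind $w$". Condition 5 is the shadow of continuity: points near me move to points near my successor.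

**Example 6.** Let $\varphi$ be $\Box p\Rightarrow{\circ}\Box p$, so $\Sigma=\{p,\Box p,{\circ}\Box p,\varphi\}$ and $\Sigma_\Box=\{p\}$. From Example 2 we read off four kinds of points: $w_-$ for $x<0$, $w_0$ for $x=0$, $w_+$ for $0<x<1$, and $w_1$ for $x\ge1$. Their labels are
$$\ell(w_-)=\{p,\Box p\},\quad \ell(w_0)=\{p\},\quad \ell(w_+)=\{p,\varphi\},\quad \ell(w_1)=\{\varphi\},$$
with $A(w_-)=A(w_0)=\varnothing$ and $A(w_+)=A(w_1)=\{p\}$. Besides reflexivity, let $w_0\le w_-$ and $w_0\le w_+$. Let $S$ consist of $w_-Sw_0$, $w_0Sw_0$, $w_+Sw_+$, $w_+Sw_1$, $w_1Sw_1$.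

This is a quasimodel falsifying $\varphi$. Condition 1 is clear. For 2, $\varphi$ is missing at $w_-$ and $w_0$, and $w_-$ lies above both, with $\Box p\in\ell(w_-)$ and ${\circ}\Box p\notin\ell(w_-)$. For 3, only $w_-$ lies above $w_-$ and $p\notin A(w_-)$, while $w_0,w_+,w_1$ each have an element above them ($w_+,w_+,w_1$) with $p$ in its $A$. For 4, ${\circ}\Box p$ is in no label and $\Box p$ is in no label of an $S$-successor, and the equations for $A$ read $\varnothing=\varnothing\cup\varnothing$, $\varnothing=\varnothing\cup\varnothing$, $\{p\}=\{p\}\cup\varnothing$, $\{p\}=\{p\}\cup\varnothing$, $\{p\}=\{p\}\cup\{p\}$. For 5, the only nontrivial cases start from $w_0Sw_0$: for $w_-\ge w_0$ use $w_-Sw_0$, and for $w_+\ge w_0$ use $w_+Sw_+$ and $w_+\ge w_0$. For 7, $w_+Sw_1$ and $p\notin\ell(w_1)$. Conditions 6 and 8 are empty.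

## 4. From a quasimodel to a space of paths

This section proves the "if" half of (A): a quasimodel unfolds into a genuine, usually infinite, dynamical system. Let $(W,\le,\ell,A,S)$ be a quasimodel. Let $\widehat W$ be the set of infinite $S$-paths $\vec w=(w_0,w_1,\dots)$ such that whenever $\Diamond\psi\in\ell(w_i)$ there is $j\ge i$ with $\psi\in\ell(w_j)$. The shift $\sigma(w_0,w_1,\dots)=(w_1,w_2,\dots)$ maps $\widehat W$ to itself. We impose nothing on $A$ along a path: in Example 6 the constant path at $w_+$ is in $\widehat W$ although $p\in A(w_+)$ and $p$ never fails on it. Proposition 8 shows that this does no harm.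

**Lemma 7.** Every finite $S$-path $(v_0,\dots,v_n)$ extends to an element of $\widehat W$.

*Proof.* Extend in stages. Let $v$ be the endpoint at the start of a stage. Go through the finitely many $\Diamond\psi\in\ell(v)$ one by one. If $\psi$ has occurred in a label since the start of the stage (the start included), do nothing. If not, then the $\Diamond$-clause of condition 4, applied along the stage so far, shows that $\Diamond\psi$ is still in the label of the current endpoint, so by 6 we can extend to a node whose label contains $\psi$. When all $\Diamond\psi\in\ell(v)$ are done, append one more $S$-step by seriality and begin the next stage.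

The result is an infinite path. Let $\Diamond\psi\in\ell(v_i)$ and let $j\ge i$ be the next position at which a stage starts. If $\psi$ does not occur at the positions $i,\dots,j-1$, then $\Diamond\psi\in\ell(v_j)$ by 4, and $\psi$ occurs during the stage that starts at $j$. $\square$

For $\vec w\in\widehat W$ put $U_n(\vec w)=\{\vec v\in\widehat W:v_i\ge w_i\text{ for all }i\le n\}$. By reflexivity $\vec w\in U_n(\vec w)$. By transitivity, if $\vec v\in U_n(\vec w)\cap U_{n'}(\vec w')$ then $U_{\max(n,n')}(\vec v)\subseteq U_n(\vec w)\cap U_{n'}(\vec w')$. So these sets form a basis of a topology, and the sets $U_n(\vec w)$, $n<\omega$, form a neighbourhood base at $\vec w$. Since $\sigma$ maps $U_{n+1}(\vec w)$ into $U_n(\sigma\vec w)$, it is continuous. Put $[\![p]\!]=\{\vec w:p\in\ell(w_0)\}$ for atoms $p\in\Sigma$ and $[\![p]\!]=\varnothing$ for other atoms. The former is open by condition 1, since it contains $U_0(\vec w)$ with each of its points $\vec w$. We call $(\widehat W,\sigma)$ the *path system* of the quasimodel.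

**Proposition 8.** For $\psi\in\Sigma$ and $\vec w\in\widehat W$: $\vec w\in[\![\psi]\!]$ iff $\psi\in\ell(w_0)$. Hence a formula falsified in a quasimodel is not in $\mathsf{ITL}^{\mathsf c}$.

*Proof.* Induction on $\psi$. Atoms hold by definition; $\bot,\wedge,\vee$ hold because $\ell(w_0)$ is a type; and ${\circ}\psi\in\ell(w_0)$ iff $\psi\in\ell(w_1)$ by 4, iff $\sigma\vec w\in[\![\psi]\!]$.

**The lifting move.** We use this twice. Given $\vec w$, $n$ and $v_0\ge w_0$, condition 5 applied to $w_0Sw_1$ gives $v_1\ge w_1$ with $v_0Sv_1$. Repeating, we get $v_0Sv_1S\cdots Sv_n$ with $v_i\ge w_i$ for $i\le n$. Any extension of this path in $\widehat W$ lies in $U_n(\vec w)$.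

**Implication.** If $\alpha\Rightarrow\beta\in\ell(w_0)$ and $\vec v\in U_0(\vec w)$, then $\alpha\Rightarrow\beta\in\ell(v_0)$ by 1, so $\alpha\in\ell(v_0)$ implies $\beta\in\ell(v_0)$. By induction $U_0(\vec w)$ lies in $(\widehat W\setminus[\![\alpha]\!])\cup[\![\beta]\!]$, so $\vec w\in[\![\alpha\Rightarrow\beta]\!]$. If $\alpha\Rightarrow\beta\notin\ell(w_0)$, let $n$ be given. Take $v_0\ge w_0$ with $\alpha\in\ell(v_0)$, $\beta\notin\ell(v_0)$ by 2, lift, and extend by Lemma 7. This gives a point of $U_n(\vec w)\cap[\![\alpha]\!]\setminus[\![\beta]\!]$. As $n$ was arbitrary, $\vec w\notin[\![\alpha\Rightarrow\beta]\!]$.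

**Eventually.** If $\Diamond\psi\in\ell(w_0)$, the definition of $\widehat W$ gives $j$ with $\psi\in\ell(w_j)$, so $\sigma^j\vec w\in[\![\psi]\!]$. If $\Diamond\psi\notin\ell(w_0)$, then 4 gives $\psi\notin\ell(w_0)$ and $\Diamond\psi\notin\ell(w_1)$, and so on; hence $\psi\notin\ell(w_i)$ for all $i$ and $\vec w\notin[\![\Diamond\psi]\!]$.

**Henceforth.** Suppose $\Box\chi\in\ell(w_0)$ and $\vec v\in U_0(\vec w)$. By 3, $\chi\notin A(v_0)$. By the clause $A(v_i)=A(v_{i+1})\cup(\Sigma_\Box\setminus\ell(v_i))$ of 4, $\chi\notin A(v_i)$ implies $\chi\in\ell(v_i)$ and $\chi\notin A(v_{i+1})$. So $\chi\in\ell(v_i)$ for all $i$, and $U_0(\vec w)\subseteq\bigcap_i\sigma^{-i}[\![\chi]\!]$; thus $\vec w\in[\![\Box\chi]\!]$.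

Suppose $\Box\chi\notin\ell(w_0)$, and let $n$ be given. By 3 take $v_0\ge w_0$ with $\chi\in A(v_0)$, and lift to $v_0S\cdots Sv_n$. If $\chi\notin\ell(v_i)$ for some $i\le n$, extend by Lemma 7. Otherwise $\chi\in\ell(v_i)$ for all $i\le n$, and the same clause carries $\chi\in A(v_0)$ along to $\chi\in A(v_n)$. By 7 extend the path from $v_n$ to some $u$ with $\chi\notin\ell(u)$, then extend by Lemma 7. Either way $U_n(\vec w)\not\subseteq\bigcap_i\sigma^{-i}[\![\chi]\!]$. As $n$ was arbitrary, $\vec w\notin[\![\Box\chi]\!]$.

**Universal modalities.** By Lemma 7 every $v\in W$ starts a member of $\widehat W$. So $[\![\psi]\!]=\widehat W$ iff $\psi\in\ell(v)$ for all $v\in W$, and $[\![\psi]\!]\ne\varnothing$ iff $\psi\in\ell(v)$ for some $v\in W$. Now apply 8.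

If $\varphi\notin\ell(w)$, then a path in $\widehat W$ starting at $w$ is outside $[\![\varphi]\!]$. $\square$

## 5. Orbits in a system, and why the quotient by types is too coarse

For the converse half let $\varphi$ be falsified on $(X,\mathcal T,f)$ under $[\![\cdot]\!]$; so $X\ne\varnothing$. For $x\in X$ and $\chi\in\Sigma_\Box$ put
$$\tau(x)=\{\psi\in\Sigma:x\in[\![\psi]\!]\},\qquad F_\chi=\{x:\exists n\ f^n(x)\notin[\![\chi]\!]\},\qquad A(x)=\{\chi\in\Sigma_\Box:x\in F_\chi\}.$$
Each $\tau(x)$ is a type; for $\Rightarrow$ use $[\![\alpha\Rightarrow\beta]\!]\subseteq(X\setminus[\![\alpha]\!])\cup[\![\beta]\!]$. Since $\bigcap_nf^{-n}[\![\chi]\!]=X\setminus F_\chi$,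
$$x\in[\![\Box\chi]\!]\iff x\notin\mathrm{cl}\,F_\chi,\qquad\text{in particular }\ \Box\chi\in\tau(x)\Rightarrow\chi\notin A(x). \tag{1}$$
A formula $\chi$ fails on the orbit of $x$ iff it fails at $x$ or on the orbit of $f(x)$:
$$A(x)=A(f(x))\cup(\Sigma_\Box\setminus\tau(x)). \tag{2}$$
From (2) and the semantics of ${\circ}$ and $\Diamond$,
$$(\tau(x),A(x))\to(\tau(f(x)),A(f(x)))\ \text{ is a step.} \tag{3}$$
Finally, as an intersection of finitely many open sets $[\![\psi]\!]$, $\psi\in\tau(y)$,
$$\{z:\tau(z)\supseteq\tau(y)\}\ \text{ is an open neighbourhood of } y. \tag{4}$$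

The natural first candidate for $W$ is the set of types $\tau(x)$, with $\tau(x)\,S\,\tau(f(x))$. It breaks at condition 5.

**Example 9.** Let $X=\{a,a',b,c\}$, where $a,b,c$ are isolated and the least neighbourhood of $a'$ is $\{a',b\}$. Let $f(a)=c$ and let $f$ fix $a',b,c$; this is continuous. Let $[\![p]\!]=\{b\}$, $[\![q]\!]=\{c\}$ and $\Sigma=\{p,q,p\vee q\}$. Then $\tau(a)=\tau(a')=\varnothing$, $\tau(b)=\{p,p\vee q\}$ and $\tau(c)=\{q,p\vee q\}$. Order the types by inclusion, or else by "some point of the first type is a limit of points of the second type". In both cases $\varnothing\le\tau(b)$, while $\tau(c)\not\le\tau(b)$. Because of $a$ we have $\varnothing\,S\,\tau(c)$. Condition 5 asks for a successor of $\tau(b)$ above $\tau(c)$, but the only successor of $\tau(b)$ is $\tau(b)$. The points $a$ and $a'$ have one type but different surroundings: near $a$ there are no points of type $\tau(b)$.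

So an element of the quotient must remember which types occur nearby. But then we also need to know which *surroundings* occur nearby, and so on, without an evident bound on the depth. The nesting really can be deep. Condition 3 forces us to see points with different $A$ near each other, and in the next section points of two kinds are each limits of the other, so that alternating patterns of every depth occur. What saves us is that one finite list of forbidden patterns controls all depths at once.

## 6. Trees of limits and finitely many forbidden trees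

*Trees* are finite rooted trees with nodes labelled by pairs $(\Phi,A)$, $\Phi\subseteq\Sigma$, $A\subseteq\Sigma_\Box$, ordered with the root least. We write $s_v$ for the subtree of $s$ with root $v$.

**Definition 10.** For $x\in X$ define $s\Vdash x$ recursively: the label of the root is $(\tau(x),A(x))$, and for each child $v$ of the root $x\in\mathrm{cl}\{z:s_v\Vdash z\}$. The tree $s$ is *true* if $s\Vdash x$ for some $x\in X$. Write $t\preceq s$ if there is a map from the nodes of $t$ to the nodes of $s$ that preserves labels and order ($u\le v$ implies $\pi(u)\le\pi(v)$); it need not be injective.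

A one-node tree is true iff its label is realized by a point. A chain with labels $\lambda_0,\lambda_1,\lambda_2$ is true iff some point with label $\lambda_0$ is a limit of points with label $\lambda_1$ that are themselves limits of points with label $\lambda_2$.

**Example 11.** Let $X=\mathbb R/\mathbb Z$, $f(x)=2x$, $[\![p]\!]=X\setminus\{0\}$, $\Sigma=\{p,\Box p\}$. Then $F_p$ is the set of dyadic points (those $x$ with $2^nx=0$ for some $n$), which is dense, so $[\![\Box p]\!]=\varnothing$. The labels $(\tau(x),A(x))$ are $(\varnothing,\{p\})$ for $x=0$, $(\{p\},\{p\})$ for dyadic $x\neq0$, and $(\{p\},\varnothing)$ for non-dyadic $x$. The last two classes are both dense.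

A tree is true iff all its labels are among these three and no node labelled $(\{p\},\cdot)$ has a descendant labelled $(\varnothing,\{p\})$. Indeed, assume this condition. By induction from the leaves, $\{z:s_v\Vdash z\}$ is the full class of the label of $v$: a node labelled $(\{p\},\cdot)$ has only children labelled $(\{p\},\cdot)$, whose classes are dense, and $0$ is in the closure of all three classes. Conversely, suppose $s\Vdash x$ for some $x$. Going down from the root, each set $\{z:s_v\Vdash z\}$ is nonempty, so each label is realized. Suppose a node $u$ labelled $(\{p\},\cdot)$ had a descendant labelled $(\varnothing,\{p\})$. Somewhere on the way down from $u$, a node labelled $(\{p\},\cdot)$ has a child labelled $(\varnothing,\{p\})$, and some point other than $0$ would lie in $\mathrm{cl}\{0\}=\{0\}$.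

There are $4\cdot2=8$ labels. So a tree is non-true iff one of seven trees is $\preceq$ it: the five one-node trees with unrealized labels, and the two-node trees with root $(\{p\},\{p\})$ or $(\{p\},\varnothing)$ and leaf $(\varnothing,\{p\})$. Chains alternating between $(\{p\},\{p\})$ and $(\{p\},\varnothing)$ are true at every length.

We now show that such a finite list always exists.

**Lemma 12.** If $t\preceq s$ and $s$ is true, then $t$ is true.

*Proof.* Let $\pi$ be the map, and put $T_w=\{z:s_w\Vdash z\}$ for nodes $w$ of $s$ and $T'_v=\{z:t_v\Vdash z\}$ for nodes $v$ of $t$. If $w'$ is a child of $w$, then $T_w\subseteq\mathrm{cl}\,T_{w'}$ by definition. Since $\mathrm{cl}\,\mathrm{cl}=\mathrm{cl}$, it follows that $T_w\subseteq\mathrm{cl}\,T_{w'}$ for all $w'\ge w$.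

We show $T_{\pi(v)}\subseteq T'_v$ by induction from the leaves of $t$. Let $x\in T_{\pi(v)}$. The label of $v$ is that of $\pi(v)$, namely $(\tau(x),A(x))$. For a child $v'$ of $v$ we have $\pi(v')\ge\pi(v)$, so $x\in\mathrm{cl}\,T_{\pi(v')}\subseteq\mathrm{cl}\,T'_{v'}$ by induction. Hence $t_v\Vdash x$.

Let $\rho$ be the root of $t$ and $\rho_s$ that of $s$. Since $\varnothing\ne T_{\rho_s}\subseteq\mathrm{cl}\,T_{\pi(\rho)}$, the set $T_{\pi(\rho)}$ is nonempty, hence so is $T'_\rho$. $\square$

A quasi-order is a *well-quasi-order* if every infinite sequence $t_1,t_2,\dots$ has indices $i<j$ with $t_i\preceq t_j$. Kruskal's tree theorem (Kruskal 1960; Nash-Williams 1963) says: for a finite set $\Lambda$, the finite rooted $\Lambda$-labelled trees are well-quasi-ordered by label-preserving, infimum-preserving embeddability. A map preserving infima preserves order, since $u\le v$ iff the infimum of $u,v$ is $u$. So Kruskal embeddability implies $\preceq$, and $\preceq$ is a well-quasi-order on our trees.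

By Lemma 12 the non-true trees are upward closed under $\preceq$. An upward closed set in a well-quasi-order is generated by finitely many elements: otherwise we could pick $t_1,t_2,\dots$ in it one after another, each above none of its predecessors, contrary to the definition. Hence there are finitely many non-true trees $t^1,\dots,t^N$ such that
$$\text{a tree } s \text{ is non-true}\iff t^i\preceq s\ \text{ for some } i. \tag{5}$$
Let $\mathcal N$ be the disjoint union of their node sets, a finite set. For $n\in\mathcal N$ let $t_n$ be the subtree at $n$ of the tree $t^i$ to which $n$ belongs.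

## 7. The quotient $Q_0$ and realizability of patterns

We let a point remember, besides its type, which pieces of forbidden trees occur arbitrarily near it. For $y\in X$ put
$$B(y)=\{n\in\mathcal N:\ y\in\mathrm{cl}\{z:t_n\Vdash z\}\},\qquad g_0(y)=(\tau(y),B(y)),\qquad Q_0=g_0(X).$$
The set $Q_0$ is finite and nonempty. Order it by $(\Phi,B)\le(\Phi',B')$ iff $\Phi\subseteq\Phi'$ and $B\supseteq B'$; this is a partial order. For $q=(\Phi,B)$ put $\ell(q)=\Phi$, $B_q=B$ and $\mathcal C_q=\{A(y):g_0(y)=q\}\ne\varnothing$.

In Example 11, none of the seven forbidden trees has a realizable root, so of the nodes in $\mathcal N$ only the two leaves $(\varnothing,\{p\})$ can enter some $B(y)$, and they are in $B(y)$ iff $y\in\mathrm{cl}\{0\}=\{0\}$. Thus $Q_0=\{q_0<q_1\}$ with $q_0=g_0(0)$ and $q_1=g_0(y)$ for $y\ne0$, and $\mathcal C_{q_0}=\{\{p\}\}$, $\mathcal C_{q_1}=\{\varnothing,\{p\}\}$.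

**Lemma 13.** For every $y$, $\{z:g_0(z)\ge g_0(y)\}$ is a neighbourhood of $y$.

*Proof.* The set is the intersection of $\{z:\tau(z)\supseteq\tau(y)\}$, open by (4), with the finitely many open sets $X\setminus\mathrm{cl}\{z:t_n\Vdash z\}$ for $n\notin B(y)$. All of them contain $y$. $\square$

The next lemma is where the finite list pays off: every tree that *looks* possible from the order of $Q_0$ alone, whatever its depth, is true.

**Lemma 14 (realizability).** Let $s$ be a tree and $h$ an order-preserving map from its nodes to $Q_0$, such that each node $v$ has label $(\ell(h(v)),A)$ for some $A\in\mathcal C_{h(v)}$. Then $s$ is true.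

*Proof.* Otherwise, by (5), $t^i\preceq s$ for some $i$, via a map $\pi$. We show for all nodes $n$ of $t^i$, by induction from the leaves, that $n\in B_{h\pi(n)}$.

The common label of $n$ and $\pi(n)$ is $(\ell(h\pi(n)),A)$ with $A\in\mathcal C_{h\pi(n)}$, so we can choose $y$ with $g_0(y)=h\pi(n)$ and $A(y)=A$. The label of $n$ is then $(\tau(y),A(y))$. For a child $n'$ of $n$ we have $h\pi(n)\le h\pi(n')$, so by induction and the definition of the order
$$n'\in B_{h\pi(n')}\subseteq B_{h\pi(n)}=B(y),\qquad\text{that is, } y\in\mathrm{cl}\{z:t_{n'}\Vdash z\}.$$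
Hence $t_n\Vdash y$, and so $n\in B(y)=B_{h\pi(n)}$.

At the root of $t^i$ this argument gives a point $y$ with $t^i\Vdash y$. But $t^i$ is not true, a contradiction. $\square$

Note what the lemma does *not* say. The point $x$ with $s\Vdash x$ has the label of the root, but $g_0(x)$ need not be the value of $h$ at the root. The construction below never uses that.

## 8. Remembering $k$ steps: the unfoldings $Q_i$

Could we take $W=\{(q,A):q\in Q_0,\ A\in\mathcal C_q\}$ and let $(q,A)$ move like a point $x$ supplied by Lemma 14? One step can be treated in this way (it is the case $k=1$ of Lemma 16 below), but conditions 6 and 7 get no support. Suppose $\Diamond\psi\in\ell(q)$ and $x$ reaches $[\![\psi]\!]$ after five steps. After one step we are at $g_0(f(x))$ and have forgotten $x$. The next move uses a *new* point with the right label, whose own waiting time for $\psi$ is unrelated to that of $f(x)$. Nothing prevents $\psi$ from being postponed forever. So we must let the certificate follow one and the same point for $k$ steps, with $k$ its waiting time, before it forgets.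

For $i\ge1$ let
$$g_i(y)=(\tau(y),\,g_{i-1}(f(y))),\qquad Q_i=g_i(X),\qquad (\Phi,r)\le(\Phi',r')\iff\Phi\subseteq\Phi'\text{ and }r\le r'.$$
Each $Q_i$ is finite and partially ordered. Put $\ell(\Phi,r)=\Phi$ and $r(\Phi,r)=r$. Thus $r\colon Q_i\to Q_{i-1}$ and $\ell$ are monotone and $r(g_i(y))=g_{i-1}(f(y))$. An element $g_i(y)$ lists $\tau(y),\tau(f(y)),\dots,\tau(f^{i-1}(y))$ and then $g_0(f^i(y))$, ordered componentwise. We have
$$\text{for all } y \text{ and } i,\quad \{z:g_i(z)\ge g_i(y)\}\ \text{ is a neighbourhood of } y. \tag{6}$$
For $i=0$ this is Lemma 13. For $i\ge1$ the set is the intersection of $\{z:\tau(z)\supseteq\tau(y)\}$ with the preimage under $f$ of the neighbourhood $\{z:g_{i-1}(z)\ge g_{i-1}(f(y))\}$ of $f(y)$, and $f$ is continuous.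

Next we say which sets $A$ may accompany an $\alpha\in Q_i$, $i\ge1$:
$$\mathcal C_\alpha=\big\{A:\ A=A'\cup(\Sigma_\Box\setminus\ell(\alpha))\text{ for some }A'\in\mathcal C_{r(\alpha)},\text{ and }\chi\notin A\text{ whenever }\Box\chi\in\ell(\alpha)\big\}.$$
Two facts follow:
$$A(y)\in\mathcal C_{g_i(y)}\quad\text{for all } y \text{ and } i; \tag{7}$$
$$\text{if } A\in\mathcal C_\alpha \text{ and } \Box\chi\in\ell(\alpha), \text{ then } \chi\notin A. \tag{8}$$
For (7), the case $i=0$ is the definition of $\mathcal C_q$. If $i\ge1$, then $A(y)=A(f(y))\cup(\Sigma_\Box\setminus\tau(y))$ by (2), $A(f(y))\in\mathcal C_{r(g_i(y))}$ by induction, and the last condition is (1). For (8), the case $i\ge1$ is in the definition, and $i=0$ is (1). Note that $\mathcal C_\alpha$ for $i\ge1$ may contain sets not realized by points $y$ with $g_i(y)=\alpha$. This freedom is used in Section 9.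

Let $W_i=\{(\alpha,A):\alpha\in Q_i,\ A\in\mathcal C_\alpha\}$, with $(\alpha,A)\le(\beta,B)$ iff $\alpha\le\beta$, and with $\ell(\alpha,A)=\ell(\alpha)$, $A(\alpha,A)=A$. This is a preorder: $(\alpha,A)$ and $(\alpha,B)$ lie below each other.

**Lemma 15.** Each $W_i$ satisfies conditions 1, 2, 3 of Definition 5. For $i\ge1$, let $(\alpha,A)\,P\,(r(\alpha),A')$ whenever $(\alpha,A)\in W_i$, $A'\in\mathcal C_{r(\alpha)}$ and $A=A'\cup(\Sigma_\Box\setminus\ell(\alpha))$. Then $P\subseteq W_i\times W_{i-1}$ is total on $W_i$, all its pairs are steps, and it satisfies condition 5: if $w\,P\,w'$ and $w\le v$, there is $v'\ge w'$ with $v\,P\,v'$.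

*Proof.* Condition 1 is clear. Let $(\alpha,A)\in W_i$, $\alpha=g_i(y)$.

For 2, let $\beta\Rightarrow\gamma\in\Sigma\setminus\tau(y)$. Then $y$ is not interior to $(X\setminus[\![\beta]\!])\cup[\![\gamma]\!]$, so every neighbourhood of $y$ meets $[\![\beta]\!]\setminus[\![\gamma]\!]$. By (6) there is $z$ in this set with $g_i(z)\ge\alpha$. By (7), $(g_i(z),A(z))\in W_i$, and it is the required element.

For 3, if $\Box\chi\in\ell(\alpha)$ and $(\beta,B)\ge(\alpha,A)$, then $\Box\chi\in\ell(\beta)$ by 1 and $\chi\notin B$ by (8). If $\Box\chi\notin\ell(\alpha)=\tau(y)$, then $y\in\mathrm{cl}\,F_\chi$ by (1). So by (6) there is $z\in F_\chi$ with $g_i(z)\ge\alpha$; then $\chi\in A(z)$ and $(g_i(z),A(z))\in W_i$ lies above $(\alpha,A)$.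

Totality of $P$ is the first clause in the definition of $\mathcal C_\alpha$. The types of $\alpha$ and $r(\alpha)$ are $\tau(y)$ and $\tau(f(y))$, so the clauses for ${\circ}$ and $\Diamond$ hold by (3), and the clause for $A$ is part of the definition of $P$. If $(\alpha,A)\,P\,(r(\alpha),A')$ and $(\beta,B)\in W_i$ with $\beta\ge\alpha$, then by totality $(\beta,B)\,P\,(r(\beta),B')$ for some $B'$, and $r(\beta)\ge r(\alpha)$. $\square$

So descending from $W_i$ to $W_0$ is unproblematic. What is missing is the way back up, from $W_0$ to some $W_{k-1}$.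

## 9. The return lemma: climbing from $W_0$ back to $W_{k-1}$

A *task* for $(q,A_0)\in W_0$ is one of: "none"; a formula $\psi$ with $\Diamond\psi\in\ell(q)$ and $\psi\notin\ell(q)$; a formula $\chi\in A_0\cap\ell(q)$. The two kinds of formula are never confused, since $\psi\notin\ell(q)$ and $\chi\in\ell(q)$.

**Lemma 16.** For each $(q,A_0)\in W_0$ and each task $\varepsilon$ for it there are $k\ge1$ and $R\subseteq W_0\times W_{k-1}$ such that:

* (R1) all pairs in $R$ are steps;
* (R2) if $(p,A)\,R\,(\alpha,A')$ and $(p',B)\in W_0$ with $p'\ge p$, there is $(\alpha',B')$ with $(p',B)\,R\,(\alpha',B')$ and $\alpha'\ge\alpha$;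
* (R3) there is a path that starts with a pair $(q,A_0)\,R\,(\alpha_1,A_1)$, continues with $k-1$ steps $(\alpha_l,A_l)\,P\,(\alpha_{l+1},A_{l+1})$, and ends in $(\alpha_k,A_k)\in W_0$, such that $\psi\in\ell(\alpha_k)$ if $\varepsilon=\psi$, and $\chi\notin\ell(\alpha_k)$ if $\varepsilon=\chi$.

Before the proof, here is the difficulty that shapes it. Elements $(p,A)$ and $(p,B)$ of $W_0$ lie below each other, so (R2) can be applied back and forth between them; the first components of the successors climb in the finite partial order $Q_{k-1}$ and must stabilize. So we want one value $\alpha$ serving as successor component for *all* $A\in\mathcal C_p$ at once. We get points near each other with labels $(\ell(p),A)$, for all $A\in\mathcal C_p$, from a long chain in a true tree. A pigeonhole argument would make $g_{k-1}(f(\cdot))$ constant on part of the chain, if the chain is longer than $|Q_{k-1}|$ allows. But this is circular: $k$ is the waiting time of a point $x$ that we obtain only *after* fixing the tree. The way out is to make constant only two quantities whose number of changes is bounded independently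 of $k$, and to show that they suffice.

*Proof.*

**Step 1. The tree $s$.** *This step builds a pattern rich enough that everything (R2) asks for is present near a single point, with lengths independent of $k$.* Let $b=m+|Q_0|\ge1$. Define trees $s_p$ for $p\in Q_0$ by recursion on the finite strict order, from the maximal $p$ down. The tree $s_p$ has a *spine* $\kappa_1<\dots<\kappa_M$, where $\kappa_1$ is the root and $\kappa_{j+1}$ is a child of $\kappa_j$. The spine consists of $b$ consecutive *blocks*. In each block the nodes carry the labels $(\ell(p),A)$, where $A$ runs once through all of $\mathcal C_p$; so $M=b\,|\mathcal C_p|$. In addition, to every $\kappa_j$ and for every $p'>p$ we attach a fresh copy of $s_{p'}$, with its root a child of $\kappa_j$. Finally $s$ consists of a root $\kappa_0$ labelled $(\ell(q),A_0)$ with one copy of $s_q$ attached.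

In Example 11, $b=1+2=3$. The tree $s_{q_1}$ is a chain of $6$ nodes with labels alternately $(\{p\},\varnothing)$ and $(\{p\},\{p\})$. The tree $s_{q_0}$ is a chain of $3$ nodes labelled $(\varnothing,\{p\})$ with a copy of $s_{q_1}$ attached to each.

Send $\kappa_0$ to $q$ and the spine nodes of each copy of $s_p$ to $p$. This map is order-preserving and the labels are as in Lemma 14. Hence $s\Vdash x$ for some $x\in X$. In particular $\tau(x)=\ell(q)$ and $A(x)=A_0$.

**Step 2. The number $k$.** *This step fixes how long we must follow $x$ to perform the task.* For $\varepsilon$ "none" let $k=1$. For $\varepsilon=\psi$ let $k$ be least with $f^k(x)\in[\![\psi]\!]$; it exists since $\Diamond\psi\in\tau(x)$, and $k\ge1$ since $\psi\notin\tau(x)$. For $\varepsilon=\chi$ let $k$ be least with $f^k(x)\notin[\![\chi]\!]$; it exists since $\chi\in A_0=A(x)$, and $k\ge1$ since $\chi\in\tau(x)$.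

**Step 3. Placing $s$ in $X$.** *This step chooses actual points for the nodes, so close together that they stay comparable for $k$ steps.* Define $e$ from the nodes of $s$ to $X$ with $s_v\Vdash e(v)$, starting with $e(\kappa_0)=x$. If $v$ is a child of $u$ and $e(u)$ is chosen, then $e(u)\in\mathrm{cl}\{z:s_v\Vdash z\}$, so by (6) we can choose $e(v)$ in $\{z:s_v\Vdash z\}$ with $g_k(e(v))\ge g_k(e(u))$. Then $g_k\circ e$ is monotone on $s$. Applying the monotone map $r$ to it $l$ times, and then $\ell$, we get for $u\le v$ and $0\le l\le k$
$$g_{k-l}(f^l(e(u)))\le g_{k-l}(f^l(e(v)))\qquad\text{and}\qquad \tau(f^l(e(u)))\subseteq\tau(f^l(e(v))). \tag{9}$$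
Put $\mu(v)=g_{k-1}(f(e(v)))\in Q_{k-1}$; it is monotone in $v$ by (9). Since $s_v\Vdash e(v)$, a node $v$ with label $(\Phi,A)$ satisfies $\tau(e(v))=\Phi$ and $A(e(v))=A$.

**Step 4. Good blocks and anchors.** *This step finds, on each spine, a block on which two bounded quantities do not change.* For a node $v$ let
$$\Delta(v)=\{\chi\in\Sigma_\Box:f^l(e(v))\notin[\![\chi]\!]\text{ for some }1\le l<k\},\qquad G(v)=g_0(f^k(e(v)))\in Q_0.$$
By (9), $u\le v$ implies $\Delta(u)\supseteq\Delta(v)$ and $G(u)\le G(v)$. Along a spine, $\Delta$ only shrinks, so it changes at most $m$ times; $G$ only grows, so it changes at most $|Q_0|-1$ times. So the pair $(\Delta,G)$ changes at most $m+|Q_0|-1=b-1$ times. A change between consecutive nodes happens inside at most one block. There are $b$ blocks, so on some block $(\Delta,G)$ is constant. For each copy of each $s_p$ in $s$ choose such a block, its *good block*, and call the first node of that block the *anchor* of the copy.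

**Step 5. Claim.** *This step shows that one value $\mu(u)$ can serve a whole good block.* Let $u$ be the anchor of a copy of $s_p$ and $\kappa$ a node of its good block. Then $A(f(e(\kappa)))\in\mathcal C_{\mu(u)}$.

The idea is to combine the types along the orbit of $e(u)$ with the final set $A$ of $e(\kappa)$. Let $A^{(k)}=A(f^k(e(\kappa)))$ and, for $1\le l\le k$,
$$A^{(l)}=A^{(k)}\cup\{\chi\in\Sigma_\Box:f^j(e(u))\notin[\![\chi]\!]\text{ for some }l\le j<k\}.$$
(For $l=k$ the added set is empty, so the notation is consistent.) We show by downward induction on $l$ that $A^{(l)}\in\mathcal C_{g_{k-l}(f^l(e(u)))}$.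

For $l=k$: $A^{(k)}\in\mathcal C_{G(\kappa)}$ by the definition of $\mathcal C$ on $Q_0$, and $G(\kappa)=G(u)=g_0(f^k(e(u)))$.

Let $l<k$, and assume the statement for $l+1$. Put $\alpha=g_{k-l}(f^l(e(u)))$. Then $\ell(\alpha)=\tau(f^l(e(u)))$ and $r(\alpha)=g_{k-l-1}(f^{l+1}(e(u)))$, so $A^{(l+1)}\in\mathcal C_{r(\alpha)}$. By definition $A^{(l)}=A^{(l+1)}\cup(\Sigma_\Box\setminus\ell(\alpha))$. It remains to see that $\Box\chi\in\ell(\alpha)$ implies $\chi\notin A^{(l)}$. First, $f^l(e(u))\in[\![\Box\chi]\!]$ gives $f^j(e(u))\in[\![\chi]\!]$ for all $j\ge l$, so $\chi$ is not in the second part of $A^{(l)}$. Second, since $u\le\kappa$, (9) gives $\Box\chi\in\tau(f^l(e(\kappa)))$, so $f^j(e(\kappa))\in[\![\chi]\!]$ for all $j\ge l$, in particular for all $j\ge k$; hence $\chi\notin A(f^k(e(\kappa)))=A^{(k)}$. So $\chi\notin A^{(l)}$.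

Now take $l=1$. The second part of $A^{(1)}$ is $\Delta(u)$, and $\Delta(u)=\Delta(\kappa)$ on the good block. Using (2) repeatedly along the orbit of $e(\kappa)$,
$$A^{(1)}=A^{(k)}\cup\Delta(u)=A(f^k(e(\kappa)))\cup\Delta(\kappa)=A(f(e(\kappa))).$$
Since $g_{k-1}(f(e(u)))=\mu(u)$, the claim follows.

**Step 6. The relation $R$.** *This step collects from $s$ one copy of $s_{p'}$ above each anchor.* Declare the copy of $s_q$ attached to $\kappa_0$ *selected*. If a copy of $s_p$ is selected and has anchor $u$, declare selected, for each $p'>p$, the copy of $s_{p'}$ attached to $u$. Let $R$ consist of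

* the pair $\big((q,A_0),\,(\mu(\kappa_0),A(f(x)))\big)$;
* for each selected copy of some $s_p$, with anchor $u$, and each node $\kappa$ of its good block, with label $(\ell(p),A)$, the pair $\big((p,A),\,(\mu(u),A(f(e(\kappa))))\big)$.

The left entries are in $W_0$, since $A\in\mathcal C_p$. The right entries are in $W_{k-1}$: for the first pair by (7), as $\mu(\kappa_0)=g_{k-1}(f(x))$, and for the others by the claim of Step 5.

**Step 7. (R1).** *We check that $R$ consists of steps.* For the first pair this is (3), since $\ell(q)=\tau(x)$ and $A_0=A(x)$. For a pair of the second kind, $\ell(p)=\tau(e(u))$ and $\ell(\mu(u))=\tau(f(e(u)))$, so the clauses for ${\circ}$ and $\Diamond$ hold by (3) at $e(u)$. For the third clause use the point $e(\kappa)$: here $A(e(\kappa))=A$ and $\tau(e(\kappa))=\ell(p)$, so by (2) $A=A(f(e(\kappa)))\cup(\Sigma_\Box\setminus\ell(p))$.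

**Step 8. (R2).** *We check that $R$ lifts along the order.* First consider a pair with left entry $(p,A)$ and right entry $(\mu(u),\cdot)$, where $u$ is the anchor of a selected copy of $s_p$. Let $(p',B)\in W_0$ with $p'\ge p$. If $p'=p$, the good block contains a node labelled $(\ell(p),B)$, because a block runs through all of $\mathcal C_p$; so $(p,B)\,R\,(\mu(u),B')$ for some $B'$. If $p'>p$, let $u'$ be the anchor of the copy of $s_{p'}$ attached to $u$. This copy is selected and its good block contains a node labelled $(\ell(p'),B)$, so $(p',B)\,R\,(\mu(u'),B')$ for some $B'$. Since $u'\ge u$, $\mu(u')\ge\mu(u)$.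

For the first pair, with left entry $(q,A_0)$, let $u$ be the anchor of the selected copy of $s_q$. Then $u\ge\kappa_0$, so $\mu(u)\ge\mu(\kappa_0)$, and the same choices work, with this $u$.

**Step 9. (R3).** *We check that following $x$ performs the task.* Take $(\alpha_l,A_l)=(g_{k-l}(f^l(x)),A(f^l(x)))$ for $1\le l\le k$, which is in $W_{k-l}$ by (7). The first pair of $R$ is $(q,A_0)\,R\,(\alpha_1,A_1)$. For $1\le l<k$ we have $r(\alpha_l)=\alpha_{l+1}$, $A_{l+1}\in\mathcal C_{\alpha_{l+1}}$, and $A_l=A_{l+1}\cup(\Sigma_\Box\setminus\ell(\alpha_l))$ by (2); so $(\alpha_l,A_l)\,P\,(\alpha_{l+1},A_{l+1})$. As $\ell(\alpha_k)=\tau(f^k(x))$, the choice of $k$ in Step 2 gives the conclusion. $\square$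

## 10. Assembling the finite quasimodel

For each of the finitely many pairs $\theta=((q,A_0),\varepsilon)$, with $(q,A_0)\in W_0$ and $\varepsilon$ a task for it, fix $k_\theta$ and $R_\theta$ from Lemma 16. Let $W$ be the disjoint union of $W_0$ and, for each $\theta$, copies $W^\theta_{k_\theta-1},\dots,W^\theta_1$ of $W_{k_\theta-1},\dots,W_1$. Let $W^\theta_0=W_0$ for all $\theta$. The order is the disjoint union of the orders, and $\ell$ and $A$ are as before. Let $S$ be the union of all $R_\theta\subseteq W_0\times W^\theta_{k_\theta-1}$ and all copies of $P$ from $W^\theta_i$ to $W^\theta_{i-1}$, $1\le i\le k_\theta-1$. So from $W_0$ one jumps up into the tower of some $\theta$ and then descends back to $W_0$.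

**Proposition 17.** $W$ is a finite quasimodel falsifying $\varphi$.

*Proof.* $W$ is finite because all $Q_i$ are, and nonempty because $X\neq\varnothing$. All labels $\ell(w)$ are of the form $\tau(y)$, hence types.

**Conditions 1, 2, 3.** The components of the order are copies of the $W_i$, so Lemma 15 applies.

**Condition 4.** All pairs in $S$ are steps by (R1) and Lemma 15. On $W_0$, $S$ is serial by (R3) with task "none"; on the other levels $P$ is total.

**Condition 5.** Let $wSw'$ and $w\le v$. If $w\in W_0$, then $(w,w')\in R_\theta$ for some $\theta$ and $v\in W_0$, so (R2) for $R_\theta$ gives $v'$. Otherwise $(w,w')$ is in a copy of $P$, and Lemma 15 gives $v'$.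

**Condition 6.** Let $\Diamond\psi\in\ell(w)$. If $w\notin W_0$, follow $P$ down to $W_0$. By the $\Diamond$-clause of steps, either $\psi$ occurs in a label before $W_0$ is reached, or $\Diamond\psi\in\ell(w')$ for the element $w'\in W_0$ reached. In the latter case, either $\psi\in\ell(w')$, or $\psi$ is a task for $w'$ and (R3) gives an $S$-path from $w'$ to an element whose label contains $\psi$.

**Condition 7.** Let $\chi\in A(w)$. Follow $P$ down to $W_0$. By the clause $A=A'\cup(\Sigma_\Box\setminus\Phi)$, either $\chi\notin\ell(u)$ for some $u$ met before $W_0$ is reached, or $\chi\in A(w')$ for the element $w'\in W_0$ reached. In the latter case, either $\chi\notin\ell(w')$, or $\chi$ is a task for $w'$ and (R3) gives the path.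

**Condition 8.** All labels are of the form $\tau(y)$ with $y\in X$, and every $\tau(y)$ occurs, as the label of $(g_0(y),A(y))\in W_0$. So $\forall\psi\in\ell(w)$ iff $[\![\psi]\!]=X$ iff $\psi$ is in all labels, and $\exists\psi\in\ell(w)$ iff $[\![\psi]\!]\neq\varnothing$ iff $\psi$ is in some label.

Finally, since $\varphi$ is falsified on $X$, some $y$ has $\varphi\notin\tau(y)=\ell(g_0(y))$. $\square$

**Proof of Theorem 1.** Propositions 8 and 17 are the two halves of (A). Being a finite quasimodel that falsifies $\varphi$ is a decidable property of finite objects, so (B) follows as in Section 1. $\square$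

**Example 18.** In the setting of Example 11, with $\varphi=\Box p$, the set $W_0$ has three elements $(q_0,\{p\})$, $(q_1,\varnothing)$, $(q_1,\{p\})$. The first is below the other two, and these two are below each other. Here $W_0$ alone carries a quasimodel falsifying $\Box p$: let $S$ be the identity together with $(q_1,\{p\})\,S\,(q_0,\{p\})$. Conditions 1, 2, 3 hold by Lemma 15. The clauses for $A$ are $\{p\}=\{p\}\cup\{p\}$ at $q_0$, $\varnothing=\varnothing\cup\varnothing$ at $(q_1,\varnothing)$, and $\{p\}=\{p\}\cup\varnothing$ for both pairs starting at $(q_1,\{p\})$. Condition 5 holds for pairs of the identity because the identity lifts, and for the remaining pair because every element is above $(q_0,\{p\})$ and $S$ is serial. Condition 7 holds because $p\notin\ell(q_0)$. Conditions 6 and 8 are empty.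

## 11. Path systems, global consequence, until, and a lower bound

**Theorem 19.**

1. *(Characterization and range.)* For every $\varphi$ the following are equivalent: $\varphi\notin\mathsf{ITL}^{\mathsf c}$; $\varphi$ is falsified in a finite quasimodel; $\varphi$ is falsified on a path system $(\widehat W,\sigma)$ of a finite quasimodel, a second countable space of infinite paths in a finite graph with the shift map. Hence any class of dynamical systems containing all these path systems has logic $\mathsf{ITL}^{\mathsf c}$, which is decidable. By the known fact on $\mathbb Q$, so has the class of all systems based on $\mathbb Q$.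
2. *(Global consequence.)* It is decidable, given $\gamma,\varphi$, whether $[\![\gamma]\!]=X$ implies $[\![\varphi]\!]=X$ for all systems and all valuations.
3. *(Until.)* The logic stays decidable when the language is extended by $\mathsf U$, where $[\![\alpha\,\mathsf U\,\beta]\!]=\bigcup_n\big(f^{-n}[\![\beta]\!]\cap\bigcap_{i<n}f^{-i}[\![\alpha]\!]\big)$.
4. *(Lower bound.)* $\mathsf{ITL}^{\mathsf c}$ is PSPACE-hard.

*Proof.* **Part 1.** If $\varphi\notin\mathsf{ITL}^{\mathsf c}$, Proposition 17 gives a finite quasimodel falsifying $\varphi$; Proposition 8 falsifies $\varphi$ on its path system; and a path system is a dynamical system, which closes the circle. For second countability, consider the sets $\{\vec v:v_i\ge u_i\text{ for }i\le n\}$ with $n<\omega$ and $u_0,\dots,u_n\in W$. There are countably many. Each is open, since with $\vec v$ it contains $U_n(\vec v)$. They include all $U_n(\vec w)$, so they form a base. Now let a class contain all these path systems. Every formula of $\mathsf{ITL}^{\mathsf c}$ is valid on the class, and every other formula is falsified on one of the path systems.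 So its logic is $\mathsf{ITL}^{\mathsf c}$.

**Part 2.** If $[\![\gamma]\!]=X$, then $[\![\forall\gamma]\!]=X$ and $[\![\forall\gamma\Rightarrow\varphi]\!]=[\![\varphi]\!]^\circ=[\![\varphi]\!]$. If $[\![\gamma]\!]\neq X$, then $[\![\forall\gamma]\!]=\varnothing$ and $[\![\forall\gamma\Rightarrow\varphi]\!]=X$. So the consequence holds iff $\forall\gamma\Rightarrow\varphi\in\mathsf{ITL}^{\mathsf c}$.

**Part 3.** The set $[\![\alpha\,\mathsf U\,\beta]\!]$ is open. Given a formula $\varphi$ of the extended language, replace its subformulas $\alpha\,\mathsf U\,\beta$, innermost first, each by its own fresh atom $p$. Let $\alpha',\beta'$ be the translations of $\alpha,\beta$, and let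
$$\theta_p=\forall\big(p\Leftrightarrow(\beta'\vee(\alpha'\wedge{\circ}p))\big)\wedge\forall(p\Rightarrow\Diamond\beta'),$$
where $\Leftrightarrow$ abbreviates the conjunction of the two implications. Recall that $[\![\gamma\Rightarrow\delta]\!]=X$ iff $[\![\gamma]\!]\subseteq[\![\delta]\!]$. The value of $\theta_p$ is $X$ or $\varnothing$. We claim that it is $X$ iff $[\![p]\!]=[\![\alpha'\,\mathsf U\,\beta']\!]$.

If $[\![p]\!]=[\![\alpha'\,\mathsf U\,\beta']\!]$, then splitting off the case $n=0$ in the union gives $[\![p]\!]=[\![\beta']\!]\cup([\![\alpha']\!]\cap f^{-1}[\![p]\!])$, and $[\![p]\!]\subseteq[\![\Diamond\beta']\!]$; so $\theta_p$ has value $X$.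

Conversely, suppose $\theta_p$ has value $X$. Let $x\in[\![p]\!]$, and let $n$ be least with $f^n(x)\in[\![\beta']\!]$; it exists by the second conjunct. Inductively, for $i<n$, $f^i(x)\in[\![p]\!]\setminus[\![\beta']\!]$, so by the first conjunct $f^i(x)\in[\![\alpha']\!]$ and $f^{i+1}(x)\in[\![p]\!]$. Hence $x\in[\![\alpha'\,\mathsf U\,\beta']\!]$. Now let $n$ witness $x\in[\![\alpha'\,\mathsf U\,\beta']\!]$. Then $f^n(x)\in[\![\beta']\!]\subseteq[\![p]\!]$, and for $i<n$, $f^{i+1}(x)\in[\![p]\!]$ and $f^i(x)\in[\![\alpha']\!]$ give $f^i(x)\in[\![p]\!]$. By downward induction $x\in[\![p]\!]$. This proves the claim.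

Let $\varphi'$ be the translation of $\varphi$. Then $\varphi$ is valid iff $\bigwedge_p\theta_p\Rightarrow\varphi'\in\mathsf{ITL}^{\mathsf c}$. Indeed, suppose the latter holds, and take any system and valuation. Give each fresh atom the value of the $\mathsf U$-formula that it replaces. All $\theta_p$ get value $X$, so $[\![\varphi]\!]=[\![\varphi']\!]=X$. Conversely, suppose $\varphi$ is valid, and take any valuation. If some $\theta_p$ has value $\varnothing$, the implication has value $X$. If all have value $X$, then by the claim, innermost first, each fresh atom has the value of the formula that it replaces, so $[\![\varphi']\!]=[\![\varphi]\!]=X$ and again the implication has value $X$.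

**Part 4.** Let $\varphi$ be modality-free. The map $f$ plays no role in $[\![\varphi]\!]$, and every space carries a continuous map, the identity. So $\varphi$ is valid on all $(X,\mathcal T,f)$ iff it is valid on all topological spaces, iff it is an intuitionistic theorem (Tarski 1938). Intuitionistic propositional logic is PSPACE-complete (Statman 1979). $\square$
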